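\title{A counterexample to the normalized rank growth conjecture in one-term distributive homology}

\begin{abstract}
For a finite spindle $X$ the normalized one-term distributive chain groups have rank $|X|(|X|-1)^n$, and the Normalized Rank Growth Conjecture asserts that the rank of the homology is likewise multiplied by $|X|-1$ in each degree $n\geq |X|-1$. We disprove the conjecture: there is a spindle with $8$ elements for which $\operatorname{rk}H^N_{n+1}=7\operatorname{rk}H^N_n+(-1)^n$ for every $n\geq1$. The example belongs to a family of spindles built from commuting self-maps of a finite pointed set. We express the homology of these spindles through Koszul homology, decide for each of them whether the conjectured equality holds, and obtain counterexamples of every size at least $8$. The unnormalized analog of the conjecture fails for a spindle with $6$ elements.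
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{One-term distributive homology}

A \emph{shelf} is a set $X$ with a binary operation $\ast$ such that
\[
(x\ast y)\ast z=(x\ast z)\ast(y\ast z)\qquad\text{for all }x,y,z\in X;
\]
that is, each right multiplication $x\mapsto x\ast z$ is an endomorphism of $(X,\ast)$. A \emph{spindle} is a shelf with $x\ast x=x$ for all $x$. Let $C_n(X)=\mathbb Z[X^{n+1}]$ be the free abelian group on the words $(x_0,\dots,x_n)$. Put $\partial_0=0$ and, for $n\geq1$,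
\[
\partial(x_0,\dots,x_n)=\sum_{i=0}^n(-1)^i\,(x_0\ast x_i,\dots,x_{i-1}\ast x_i,\,x_{i+1},\dots,x_n).
\]
Thus the $i$th term deletes the letter $x_i$ and lets it act on all letters to its left. The homology $H_n(X)$ of this complex is the \emph{one-term distributive homology} of $X$. For instance, $\partial(x,y)=y-x\ast y$, so $H_0(X)$ is free on the classes of the equivalence relation generated by $y\sim x\ast y$.

A word is \emph{degenerate} if two adjacent letters are equal. For a spindle the degenerate words span a subcomplex $C^D(X)$; idempotency is needed for this, since $\partial(x,x)=x-x\ast x$ must vanish. The \emph{normalized homology} $H^N_n(X)$ is the homology of $C^N(X)=C(X)/C^D(X)$. (That $\partial^2=0$ and that $C^D(X)$ is a subcomplex is recalled after Lemma~\ref{lem:complex}.) We write $\operatorname{rk}A$ for the rank of a finitely generated abelian group $A$.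

If $X$ is finite, then $C^N_n(X)$ is free on the nondegenerate words and has rank $|X|(|X|-1)^n$. One may guess that the homology eventually grows by the same factor as the chains, and the two simplest spindles support the guess.

\begin{example}\label{ex:trivial}
(a) Let $x\ast y=y$. In $\partial(x_0,\dots,x_n)$ the terms $i=0$ and $i=1$ cancel, and for $i\geq2$ the word begins with $(x_i,x_i)$. So $\partial=0$ on $C^N(X)$ and $\operatorname{rk}H^N_n(X)=|X|(|X|-1)^n$.

(b) Let $x\ast y=x$ and fix $z\in X$. For a word $u$ of length at least $2$ we have $\partial(zu)=u-z\,\partial u$, where $zu$ is $u$ with $z$ written in front. So every cycle $u$ of positive degree equals $\partial(zu)$, and $H^N_n(X)=0$ for $n\geq1$.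
\end{example}

The following conjecture is posed in \cite{CPP}.

\begin{quote}
\textbf{Normalized Rank Growth Conjecture.} \emph{Let $(X,\ast)$ be a finite spindle. Then $\operatorname{rk}H^N_{n+1}(X)=(|X|-1)\operatorname{rk}H^N_n(X)$ for $n\geq|X|-1$.}
\end{quote}

In terms of generating series, the conjecture says that $(1-(|X|-1)t)\sum_n\operatorname{rk}H^N_n(X)\,t^n$ is a polynomial of degree at most $|X|-1$. We show that the conjecture is false by producing spindles whose rank series has a pole at $t=-1$.

\subsection{A family of spindles}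

Our spindles mix the two operations of Example~\ref{ex:trivial}. Let $m\geq1$, let $M$ be a finite set with a base point $o$, and let $f_1,\dots,f_m\colon M\to M$ be pairwise commuting maps with $f_k(o)=o$. Put $W=W(M;f)=\{x_1,\dots,x_m\}\sqcup M$ and $w=|W|$, and define
\[
a\ast\mu=\mu\quad(a\in W,\ \mu\in M),\qquad \mu\ast x_k=f_k(\mu)\quad(\mu\in M),\qquad x_j\ast x_k=x_j .
\]
This is a spindle. Idempotency holds for $\mu$ and for $x_k$ by the first and third rules. For $(a\ast b)\ast c=(a\ast c)\ast(b\ast c)$ there are three cases. If $c\in M$, both sides equal $c$. If $c=x_k$ and $b\in M$, both sides equal $f_k(b)$, because $f_k(b)\in M$. If $c=x_k$ and $b=x_j$, the identity reads $(a\ast x_j)\ast x_k=(a\ast x_k)\ast x_j$; both sides equal $a$ when $a$ is some $x_i$, and for $a\in M$ the identity is $f_kf_j(a)=f_jf_k(a)$. So commutativity of the $f_k$ is exactly what self-distributivity requires.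

The homology of $W$ is governed by a Koszul complex. Let $U$ be an abelian group with commuting endomorphisms $g_1,\dots,g_m$, and let $\Lambda$ be the exterior algebra over $\mathbb Z$ on $\theta_1,\dots,\theta_m$, with basis $\theta_S=\theta_{s_1}\cdots\theta_{s_r}$ for $S=\{s_1<\dots<s_r\}$ in degree $r$. The \emph{Koszul complex} is $U\otimes\Lambda$ with
\[
d(v\otimes\theta_S)=\sum_{j=1}^r(-1)^{j-1}g_{s_j}(v)\otimes\theta_{S\setminus\{s_j\}} .
\]
Here $d^2=0$ because removing two indices in the two possible orders gives opposite signs and the $g_k$ commute. Its homology in degree $r$ is denoted $\mathrm{Kos}_r(U)$. For $m=1$ the complex is $g_1\colon U\to U$, so $\mathrm{Kos}_0(U)=\operatorname{coker}g_1$ and $\mathrm{Kos}_1(U)=\ker g_1$.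

Let $V\subset\mathbb Z[M]$ be the subgroup of elements whose coefficients sum to zero; it has the basis $\{\mu-o:\mu\neq o\}$, and the $f_k$ act on it as commuting endomorphisms. Put
\[
\mathrm{Kos}_r=\mathrm{Kos}_r(V),\qquad b_r=\operatorname{rk}\mathrm{Kos}_r,\qquad \beta(t)=\sum_{r=0}^m b_rt^r .
\]

\begin{theorem}\label{thm:koszul}
Let $W=W(M;f)$. Define $\kappa_n$ and $\kappa'_n$ by
\[
\sum_{n\geq0}\kappa_nt^n=\frac1{(1+t)^{m-1}(1-(w-1)t)},\qquad \sum_{n\geq0}\kappa'_nt^n=\frac1{(1+t)^m(1-wt)},
\]
and $\kappa_n=\kappa'_n=0$ for $n<0$. Then for $n\geq1$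
\[
H^N_n(W)\cong\bigoplus_{r=0}^m\mathrm{Kos}_r^{\,\oplus\kappa_{n-r}},\qquad H_n(W)\cong\bigoplus_{r=0}^m\mathrm{Kos}_r^{\,\oplus\kappa'_{n-r}} .
\]
\end{theorem}

For $m\geq1$ let $W_m$ be the spindle $W(M;f)$ with
\[
M=\{o,p,q_1,\dots,q_m\},\qquad f_k(p)=q_k,\qquad f_k(q_j)=f_k(o)=o .
\]
The $f_k$ commute because every $f_kf_l$ is the constant map $o$, and $|W_m|=2m+2$.

\begin{theorem}\label{thm:counter}
Let $m\geq3$ and $w=2m+2$. For all $n\geq1$,
\[
\operatorname{rk}H^N_{n+1}(W_m)-(w-1)\operatorname{rk}H^N_n(W_m)=(-1)^n\binom{n+m-1}{m-3}\neq0 .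
\]
For $m=3$, $w=8$, we have $\operatorname{rk}H^N_n(W_3)=\bigl(87\cdot7^{n-1}-(-1)^n\bigr)/8$ for $n\geq1$; the ranks are $11,76,533,\dots$
\end{theorem}

Hence the conjecture is false: for the spindle $W_3=\{x_1,x_2,x_3,o,p,q_1,q_2,q_3\}$ the conjectured equality fails for every $n\geq1$, in particular for every $n\geq7$. Since $\binom{n+m-1}{m-3}$ is a polynomial in $n$ of degree $m-3$, the deviation can grow like a polynomial of any prescribed degree.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For every $w\geq8$ there is a spindle with $w$ elements such that $\operatorname{rk}H^N_{n+1}=(w-1)\operatorname{rk}H^N_n+(-1)^n$ for all $n\geq1$.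
\item[(2)] Let $W=W(M;f)$. If $(1+t)^{m-1}$ divides $\beta(t)$, then $\operatorname{rk}H^N_{n+1}(W)=(w-1)\operatorname{rk}H^N_n(W)$ for all $n\geq1$. Otherwise this equality fails for all but finitely many $n$. It always holds when $m\leq2$.
\item[(3)] For $m\geq2$, $w=2m+2$ and $n\geq1$,
\[
\operatorname{rk}H_{n+1}(W_m)-w\operatorname{rk}H_n(W_m)=(-1)^n\binom{n+m}{m-2}.
\]
\end{enumerate}
\end{theorem}

By (1), no change of the threshold $|X|-1$ rescues the conjecture. By (3), the unnormalized statement ``$\operatorname{rk}H_{n+1}=|X|\operatorname{rk}H_n$ for large $n$'' fails already for the $6$-element spindle $W_2$, where the deviation is $(-1)^n$. We make no claim about the conjecture for spindles with fewer than $8$ elements outside the family $W(M;f)$.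

\subsection{The idea}

The first letter of a word is acted upon but never acts, so we treat it as a coefficient (Section~\ref{sec:coeff}). For $W(M;f)$ the differential then splits into $m$ anticommuting operators, one for each letter $x_k$, and each has a contracting homotopy, namely writing $x_k$ in front of the word. Each such pair cuts the group of words into two copies of a smaller group, in adjacent degrees, and so divides the rank series by $1+t$ (Sections~\ref{sec:words} and~\ref{sec:koszul}). The $m$ divisions create a pole of order $m$ at $t=-1$. The series that counts nondegenerate words cancels one order, and the Euler characteristic of the Koszul complex cancels another. A third cancellation is not forced, and $W_3$ avoids it (Section~\ref{sec:poles}).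

\section{Homology with coefficients}\label{sec:coeff}

Let $X$ be a spindle. An \emph{$X$-module} is an abelian group $U$ with endomorphisms $v\mapsto v\cdot a$ $(a\in X)$ such that
\begin{equation}\label{eq:module}
(v\cdot a)\cdot b=(v\cdot b)\cdot(a\ast b).
\end{equation}
Three modules matter: $\mathbb Z[X]$ with $y\cdot a=y\ast a$, for which \eqref{eq:module} is self-distributivity; $\mathbb Z$ with every $a$ acting as $1$; and the kernel $I$ of the augmentation $\mathbb Z[X]\to\mathbb Z$, $y\mapsto1$, which is a map of modules. Put $C_n(X;U)=U\otimes\mathbb Z[X^n]$ for $n\geq0$, and $D=\sum_{i=1}^n(-1)^id_i$ with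
\[
d_i\bigl(v\otimes(a_1,\dots,a_n)\bigr)=v\cdot a_i\otimes(a_1\ast a_i,\dots,a_{i-1}\ast a_i,a_{i+1},\dots,a_n).
\]
Let $C^D_n(X;U)$ be spanned by the elements $v\otimes u$ with $u$ a degenerate word.

\begin{lemma}\label{lem:complex}
We have $D^2=0$, and $C^D(X;U)$ is a subcomplex of $C(X;U)$.
\end{lemma}

\begin{proof}
Let $i<j$. Both $d_id_j$ and $d_{j-1}d_i$ delete $a_i$ and $a_j$, keep $a_l$ for $l>j$, and replace $a_l$ by $a_l\ast a_j$ for $i<l<j$. For $l<i$ they give $(a_l\ast a_j)\ast(a_i\ast a_j)$ and $(a_l\ast a_i)\ast a_j$, which are equal by self-distributivity. On the coefficient they give $(v\cdot a_j)\cdot(a_i\ast a_j)$ and $(v\cdot a_i)\cdot a_j$, which are equal by \eqref{eq:module}. So $d_id_j=d_{j-1}d_i$, and these two composites occur in $D^2$ with opposite signs. Every term of $D^2$ belongs to exactly one such pair, so $D^2=0$.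

Suppose $a_i=a_{i+1}$. Then $d_i$ and $d_{i+1}$ give the same element, because $a_i\ast a_{i+1}=a_{i+1}$, and they cancel in $D$. For $j<i$ the face $d_j$ leaves the pair unchanged, and for $j>i+1$ it turns the pair into $(a_i\ast a_j,a_i\ast a_j)$; the result is degenerate in both cases.
\end{proof}

We write $H_n(X;U)$ and $H^N_n(X;U)$ for the homology of $C(X;U)$ and of $C^N(X;U)=C(X;U)/C^D(X;U)$. For $U=\mathbb Z$,
\begin{equation}\label{eq:shift}
C_{n+1}(X;\mathbb Z)=\mathbb Z[X^{n+1}]=C_n(X),\qquad D=-\partial\ \text{ on } C_n(X)\ \text{ for } n\geq1,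
\end{equation}
and degenerate words correspond to degenerate words. So Lemma~\ref{lem:complex} contains the two facts quoted in Section~\ref{sec:intro}.

The useful coefficient module is $I$ rather than $\mathbb Z$: an element whose right multiplication is constant acts on $I$ by zero, and every face at such a letter disappears.

\begin{proposition}\label{prop:I}
For a spindle $X$ and $n\geq1$,
\[
\text{\rm(a)}\ \ H^N_n(X)\cong H^N_n(X;I),\qquad\qquad \text{\rm(b)}\ \ H_n(X)\cong H_n(X;I).
\]
\end{proposition}

\begin{proof}
(a) For $n\geq1$ define $\Phi_n\colon C^N_n(X)\to C^N_n(X;I)$ by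
\[
\Phi_n(a_0,\dots,a_n)=(a_0-a_1)\otimes(a_1,\dots,a_n).
\]
This kills words with $a_0=a_1$ and sends the other degenerate words into $C^D(X;I)$, so it is well defined. It is bijective: $C^N_n(X;I)$ is the direct sum of the groups $I\otimes(a_1,\dots,a_n)$ over nondegenerate words, and for a fixed word the elements $a_0-a_1$ with $a_0\neq a_1$ form a basis of $I$.

Let $n\geq2$. Under $\Phi_{n-1}$ the terms $i=0$ and $i=1$ of $\partial(a_0,\dots,a_n)$ give
\[
\bigl((a_1-a_2)-(a_0\ast a_1-a_2)\bigr)\otimes(a_2,\dots,a_n)=-(a_0-a_1)\cdot a_1\otimes(a_2,\dots,a_n),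
\]
where we used $a_1\ast a_1=a_1$. This is the term $i=1$ of $D\Phi_n(a_0,\dots,a_n)$. For $i\geq2$ the $i$th terms of $\Phi_{n-1}\partial$ and of $D\Phi_n$ both equal $(-1)^i(a_0-a_1)\cdot a_i\otimes(a_1\ast a_i,\dots,a_{i-1}\ast a_i,a_{i+1},\dots,a_n)$. So $\Phi_{n-1}\partial=D\Phi_n$. For $n=1$ we have $\partial(a_0,a_1)=a_1-a_0\ast a_1=D\Phi_1(a_0,a_1)$ in $I\subset\mathbb Z[X]=C^N_0(X)$. Hence $\Phi_n$ matches cycles with cycles and boundaries with boundaries for all $n\geq1$.

(b) Without normalization $\Phi$ is not injective, and we argue with a long exact sequence instead. On $C(X;\mathbb Z[X])$ put $s(y\otimes u)=y\otimes yu$. The first face of $y\otimes yu$ contributes $-(y\ast y)\otimes u=-y\otimes u$. The face at the letter $a_i$ of $u$ has sign $(-1)^{i+1}$ and replaces both copies of $y$ by $y\ast a_i$, so these faces sum to $-sD(y\otimes u)$. Thus $Ds+sD=-\mathrm{id}$ and $H_n(X;\mathbb Z[X])=0$ for all $n\geq0$. Since $\mathbb Z[X^n]$ is free, the exact sequence of modules $0\to I\to\mathbb Z[X]\to\mathbb Z\to0$ gives a short exact sequence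 of complexes, and its long exact sequence gives $H_{n+1}(X;\mathbb Z)\cong H_n(X;I)$ for $n\geq0$. By \eqref{eq:shift}, $H_{n+1}(X;\mathbb Z)=H_n(X)$ for $n\geq1$.
\end{proof}

The restriction $n\geq1$, which persists in all our theorems, enters here. In degree $0$ the boundaries lie in $I$ and $\mathbb Z[X]\cong\mathbb Z\oplus I$, so $H^N_0(X)\cong\mathbb Z\oplus H^N_0(X;I)$ for nonempty $X$.

\section{Operators on words}\label{sec:words}

From now on $W=W(M;f)$. Right multiplication by $\mu\in M$ is constant, so $M$ acts by zero on $I=\ker(\mathbb Z[W]\to\mathbb Z)$. We therefore study $W$-modules $U$ on which $M$ acts by zero. These are the same as abelian groups with commuting endomorphisms $g_1,\dots,g_m$, where $g_k(v)=v\cdot x_k$. Indeed, in \eqref{eq:module} both sides vanish if $b\in M$; both vanish if $a\in M$ and $b=x_k$, because then $a\ast b\in M$; and for $a=x_j$, $b=x_k$ the condition is $g_kg_j=g_jg_k$.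

Let $N'$ be the free abelian group on all words in $W$, including the empty word $\varnothing$, graded by length. Let $N$ be the quotient of $N'$ by the span of the degenerate words; it is free on the nondegenerate words. For $1\leq k\leq m$ define on $N'$
\[
\delta_k(a_1,\dots,a_n)=\sum_{i:\ a_i=x_k}(-1)^i(a_1\ast x_k,\dots,a_{i-1}\ast x_k,a_{i+1},\dots,a_n),\qquad h_k(u)=x_ku .
\]
If $M$ acts by zero on $U$, only the faces at letters $x_k$ survive, and grouping them by $k$ gives
\begin{equation}\label{eq:D}
C(W;U)=U\otimes N',\qquad C^N(W;U)=U\otimes N,\qquad D=\sum_{k=1}^mg_k\otimes\delta_k .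
\end{equation}
The operators $\delta_k$ do not depend on $U$, so we can study them once and for all.

\begin{lemma}\label{lem:relations}
The operators $\delta_k$ and $h_k$ preserve the span of the degenerate words. On $N'$ and on $N$ they satisfy
\[
\delta_k^2=0,\qquad \delta_k\delta_l+\delta_l\delta_k=0,\qquad \delta_kh_k+h_k\delta_k=-\mathrm{id},\qquad \delta_lh_k+h_k\delta_l=0\quad(l\neq k).
\]
\end{lemma}

\begin{proof}
Take for $U$ the polynomial ring $\mathbb Z[y_1,\dots,y_m]$ with $g_k$ multiplication by $y_k$; it is free on the monomials. If $u$ is degenerate, then $D(1\otimes u)=\sum_ky_k\otimes\delta_ku$ lies in $C^D(W;U)$ by Lemma~\ref{lem:complex}, so each $\delta_ku$ is a combination of degenerate words. For any $u$ we have $0=D^2(1\otimes u)=\sum_{k,l}y_ky_l\otimes\delta_k\delta_lu$; the coefficients of $y_k^2$ and of $y_ky_l$ give the first two relations.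

If $u$ is degenerate, so is $x_ku$. In $\delta_l(x_ku)$ the leading letter contributes $-u$ if $l=k$ and nothing otherwise. A letter $x_l$ of $u$ has its position shifted by one and fixes the leading letter, since $x_k\ast x_l=x_k$; these letters contribute $-h_k\delta_lu$. This gives the last two relations on $N'$, and all relations pass to the quotient $N$.
\end{proof}

The rule $x_k\ast x_l=x_k$ is what makes $h_k$ a homotopy, as in Example~\ref{ex:trivial}(b). One pair $(\delta,h)$ splits the group on which it acts.

\begin{lemma}\label{lem:split}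
Let $A$ be an abelian group with endomorphisms $\delta$ and $h$ such that $\delta^2=0$ and $\delta h+h\delta=-\mathrm{id}$, and let $B=\ker\delta$. Then $A=B\oplus hB$, and $\delta h=-\mathrm{id}$ on $B$; in particular $h$ is injective on $B$.
\end{lemma}

\begin{proof}
For $u\in A$ we have $u=-\delta hu-h\delta u$ with $\delta hu,\ \delta u\in B$, so $A=B+hB$. For $a\in B$ we have $\delta ha=-a-h\delta a=-a$. If also $ha\in B$, then $a=-\delta ha=0$, so the sum is direct.
\end{proof}

\begin{example}[the case $m=1$]\label{ex:W1}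
Let $W_1=\{x,o,p,q\}$ with $f(p)=q$ and $f(q)=f(o)=o$; we drop the index $1$. On the basis $x-o$, $p-o$, $q-o$ of $I$ the map $g$ acts by $x-o\mapsto x-o$, $\ p-o\mapsto q-o$, $\ q-o\mapsto0$. So $\operatorname{coker}g=\mathbb Z(p-o)$ and $\ker g=\mathbb Z(q-o)$; the basis vector $x-o$ contributes to neither.

Let $K=\ker\delta\subset N$. Then $K_0=\mathbb Z\varnothing$, and $K_1=\mathbb Z[M]$ because $\delta(x)=-\varnothing$ and $\delta(\mu)=0$. In length $2$ we have $\delta(\mu\nu)=0$, $\delta(\mu x)=f(\mu)$ and $\delta(x\mu)=-\mu$ for $\mu,\nu\in M$. So $K_2$ has a basis consisting of the six words $\mu\nu$ with $\mu\neq\nu$ and the three elements $\mu x+xf(\mu)$, while $hK_1$ has the basis $xo,xp,xq$. By Lemma~\ref{lem:split}, $N_n=K_n\oplus hK_{n-1}$, so $\operatorname{rk}K_n+\operatorname{rk}K_{n-1}=4\cdot3^{n-1}$ for $n\geq1$ and $\operatorname{rk}K_n=3^n$.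

The differential $D=g\otimes\delta$ kills $I\otimes K$ and sends $v\otimes hu$ to $-g(v)\otimes u$ for $u\in K$. So $I\otimes N$ is a direct sum of shifted copies of the complex $-g\colon I\to I$, and for $n\geq1$
\[
H^N_n(W_1)\cong(\operatorname{coker}g\otimes K_n)\oplus(\ker g\otimes hK_{n-1})\cong\mathbb Z^{\,3^n+3^{n-1}} .
\]
In degree $1$, inverting $\Phi_1$ turns the generators $(p-o)\otimes o$, $(p-o)\otimes p$, $(p-o)\otimes q$ and $(q-o)\otimes x$ into the cycles $(p,o)$, $-(o,p)$, $(p,q)-(o,q)$ and $(q,x)-(o,x)$.

The conjectured equality holds for $W_1$, but the source of its failure is visible in the unnormalized version. For $K'=\ker\delta\subset N'$ we get $\operatorname{rk}K'_n+\operatorname{rk}K'_{n-1}=4^n$, so the ranks are $1,3,13,51,\dots$; for example, $K'_2$ has the nine basis elements above and also $oo,pp,qq,xx$. The generating series is $1/((1+t)(1-4t))$, so $\operatorname{rk}K'_{n+1}=4\operatorname{rk}K'_n+(-1)^{n+1}$. The alternating term disappears from $\operatorname{rk}H_n(W_1)=\operatorname{rk}K'_n+\operatorname{rk}K'_{n-1}=4^n$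 only because $\ker g$ and $\operatorname{coker}g$ have equal rank.
\end{example}

\section{The Koszul complex inside the word complex}\label{sec:koszul}

For $m\geq2$ we split along one letter after another. The homotopies $h_k$ satisfy no useful relation among themselves, but the mixed relations of Lemma~\ref{lem:relations} are enough, provided that we always compose the $h_k$ in increasing order. For $S=\{s_1<\dots<s_r\}\subseteq\{1,\dots,m\}$ put $h_S=h_{s_1}\cdots h_{s_r}$, and let
\[
K=\bigcap_{k=1}^m\ker(\delta_k\colon N\to N),\qquad K'=\bigcap_{k=1}^m\ker(\delta_k\colon N'\to N').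
\]
These are graded subgroups of free abelian groups of finite rank in each degree, so each $K_n$ and $K'_n$ is free of finite rank.

\begin{proposition}\label{prop:structure}
We have $\operatorname{rk}K_n=\kappa_n$ and $\operatorname{rk}K'_n=\kappa'_n$. If $M$ acts by zero on the $W$-module $U$, then for $n\geq0$
\[
H^N_n(W;U)\cong\bigoplus_{r=0}^m\mathrm{Kos}_r(U)^{\oplus\kappa_{n-r}},\qquad H_n(W;U)\cong\bigoplus_{r=0}^m\mathrm{Kos}_r(U)^{\oplus\kappa'_{n-r}} .
\]
\end{proposition}

\begin{proof}
Apart from the count of words, the argument uses only Lemma~\ref{lem:relations}, so we write it for $N$; it is the same for $N'$.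

\emph{Decomposition.} Let $N^{(j)}=\bigcap_{i\leq j}\ker\delta_i$, so that $N^{(0)}=N$ and $N^{(m)}=K$. For $i<j$ the operator $\delta_i$ anticommutes with $\delta_j$ and with $h_j$, so $\delta_j$ and $h_j$ map $N^{(j-1)}$ to itself. Lemma~\ref{lem:split} applied to $A=N^{(j-1)}$ gives $N^{(j-1)}=N^{(j)}\oplus h_jN^{(j)}$ with $h_j$ injective on $N^{(j)}$. By downward induction on $j$, the group $N^{(j)}$ is the direct sum of the groups $h_SK$ over $S\subseteq\{j+1,\dots,m\}$, with each $h_S$ injective on $K$: an injective map carries a direct sum to a direct sum, and $h_jh_S=h_{\{j\}\cup S}$. For $j=0$,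
\begin{equation}\label{eq:decomp}
N=\bigoplus_{S\subseteq\{1,\dots,m\}}h_SK,\qquad h_S\ \text{injective on }K .
\end{equation}

\emph{Ranks.} Since $h_S$ raises length by $|S|$, the rank series satisfy $N(t)=(1+t)^mK(t)$. There are $w(w-1)^{n-1}$ nondegenerate words and $w^n$ words of length $n\geq1$, so
\[
N(t)=1+\frac{wt}{1-(w-1)t}=\frac{1+t}{1-(w-1)t},\qquad N'(t)=\frac1{1-wt}.
\]
Dividing by $(1+t)^m$ gives the series that define $\kappa_n$ and $\kappa'_n$.

\emph{Differential.} Let $u\in K$. If $k\notin S$, then $\delta_k$ anticommutes with every factor of $h_S$, so $\delta_kh_Su=\pm h_S\delta_ku=0$. If $k=s_j$, put $u'=h_{s_{j+1}}\cdots h_{s_r}u$. Then $\delta_ku'=0$ by the previous case, so $\delta_kh_ku'=-u'$, and moving $\delta_k$ past the first $j-1$ factors gives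
\[
\delta_{s_j}h_Su=-(-1)^{j-1}h_{S\setminus\{s_j\}}u .
\]
By \eqref{eq:decomp} the map $\Psi\colon U\otimes\Lambda\otimes K\to U\otimes N$, $\ v\otimes\theta_S\otimes u\mapsto v\otimes h_Su$, is an isomorphism of graded groups, and by \eqref{eq:D} and the last formula $D\Psi=-\Psi(d\otimes\mathrm{id})$. Choosing a basis of each $K_j$ exhibits $U\otimes N$ as a direct sum of $\kappa_j$ copies of the Koszul complex shifted up by $j$, for $j\geq0$, with differential $-d$. The sign changes neither kernels nor images.
\end{proof}

It remains to pass from $I$ to $V$. In Example~\ref{ex:W1} the vector $x-o$, fixed by $g$, contributed nothing; the general reason is the following standard fact.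

\begin{lemma}\label{lem:acyclic}
If $g_1$ is invertible on $U$, then $\mathrm{Kos}_r(U)=0$ for all $r$.
\end{lemma}

\begin{proof}
Write $d=\sum_kg_k\otimes\iota_k$, where $\iota_k\theta_S=(-1)^{j-1}\theta_{S\setminus\{k\}}$ if $k=s_j$ and $\iota_k\theta_S=0$ if $k\notin S$. Let $\theta_1$ also denote left multiplication by $\theta_1$. We claim that $\iota_k\theta_1+\theta_1\iota_k$ is the identity for $k=1$ and zero for $k\neq1$. If $1\in S$, then $\theta_1\theta_S=0$, and $\theta_1\iota_k\theta_S$ is $\theta_S$ for $k=1$ and $0$ otherwise. If $1\notin S$, then $\iota_1\theta_1\theta_S=\theta_S$ and $\iota_1\theta_S=0$, while for $k\neq1$ the extra factor $\theta_1$ shifts the position of $\theta_k$ by one, so $\iota_k\theta_1\theta_S=-\theta_1\iota_k\theta_S$. Since $g_1^{-1}$ commutes with every $g_k$, the map $\sigma=g_1^{-1}\otimes\theta_1$ satisfies $d\sigma+\sigma d=\mathrm{id}$.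
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:koszul}]
By Propositions~\ref{prop:I} and~\ref{prop:structure} with $U=I$, it suffices to show $\mathrm{Kos}_r(I)\cong\mathrm{Kos}_r(V)$. Let $\pi\colon I\to Q=\mathbb Z[\{x_1,\dots,x_m\}]$ be the restriction of the projection that kills $M$. It is onto because $\pi(x_j-o)=x_j$, and its kernel is $I\cap\mathbb Z[M]=V$, on which $g_k=f_k$. Right multiplication by $x_k$ fixes each $x_j$ and maps $M$ into $M$, so $g_k$ induces the identity on $Q$. Tensoring $0\to V\to I\to Q\to0$ with the free group $\Lambda$ gives a short exact sequence of Koszul complexes. The third complex is acyclic by Lemma~\ref{lem:acyclic}, and the long exact sequence gives the claim.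
\end{proof}

\begin{remark}
The proof uses the point $o$ only to see that $\pi$ is onto. The condition $f_k(o)=o$ serves the computations below: it makes $f_k$ send each basis vector $\mu-o$ of $V$ to a basis vector or to $0$.
\end{remark}

\section{The pole at $t=-1$}\label{sec:poles}

Write $[t^n]F$ for the coefficient of $t^n$ in a power series $F$, and recall the binomial series
\begin{equation}\label{eq:binom}
[t^n](1+t)^{-j}=(-1)^n\binom{n+j-1}{j-1}\qquad(j\geq1,\ n\geq0).
\end{equation}
By Theorem~\ref{thm:koszul}, for $n\geq1$ the rank of $H^N_n(W)$ is $\sum_rb_r\kappa_{n-r}$, the coefficient of $t^n$ in $\beta(t)/\bigl((1+t)^{m-1}(1-(w-1)t)\bigr)$. Multiplying this series by $1-(w-1)t$, and the unnormalized series by $1-wt$, gives for $n\geq1$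
\begin{align}
\operatorname{rk}H^N_{n+1}(W)-(w-1)\operatorname{rk}H^N_n(W)&=[t^{n+1}]\,\frac{\beta(t)}{(1+t)^{m-1}},\label{eq:devN}\\
\operatorname{rk}H_{n+1}(W)-w\operatorname{rk}H_n(W)&=[t^{n+1}]\,\frac{\beta(t)}{(1+t)^m}.\label{eq:dev}
\end{align}
Everything now depends on the order of vanishing of $\beta$ at $-1$. Let $\rho_r$ be the rank of the image of $d\colon V\otimes\Lambda^r\to V\otimes\Lambda^{r-1}$, with $\rho_0=\rho_{m+1}=0$, and put $\rho(t)=\sum_{r=0}^{m-1}\rho_{r+1}t^r$. Rank is additive in short exact sequences, so $b_r=\binom mr\operatorname{rk}V-\rho_r-\rho_{r+1}$, that is,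
\begin{equation}\label{eq:beta}
\beta(t)=(\operatorname{rk}V)(1+t)^m-(1+t)\rho(t).
\end{equation}
In particular $\beta(-1)=0$: the Euler characteristic of the Koszul complex vanishes.

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
Since $\deg\beta\leq m$, we can write $\beta=\sum_{i=0}^m\gamma_i(1+t)^i$ with integers $\gamma_i$. Put $c_j=\gamma_{m-1-j}$ for $1\leq j\leq m-1$. Then
\[
\frac{\beta(t)}{(1+t)^{m-1}}=\gamma_m(1+t)+\gamma_{m-1}+\sum_{j=1}^{m-1}c_j(1+t)^{-j},
\]
and by \eqref{eq:devN} and \eqref{eq:binom} the deviation for $n\geq1$ is $(-1)^{n+1}P(n)$ with $P(n)=\sum_jc_j\binom{n+j}{j-1}$. If $(1+t)^{m-1}$ divides $\beta$, all $c_j$ vanish and $P=0$. Otherwise let $e$ be the largest index with $c_e\neq0$. Since $\binom{n+j}{j-1}$ is a polynomial in $n$ of degree $j-1$, the polynomial $P$ has degree exactly $e-1$, so it is nonzero and has finitely many roots. For $m=1$ the divisibility condition is vacuous, and for $m=2$ it holds by \eqref{eq:beta}.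
\end{proof}

So a counterexample in the family needs $m\geq3$, and for $m=3$ formula \eqref{eq:beta} shows that the condition for failure is $\rho(-1)=\rho_1-\rho_2+\rho_3\neq0$. The extreme choices do not work: if all $f_k$ vanish on $V$, then $\beta=(\operatorname{rk}V)(1+t)^m$, and if $f_1$ is invertible on $V$, then $\beta=0$. The spindle $W_m$ lies between them. Its group $V$ is the ring $\mathbb Z[y_1,\dots,y_m]$ modulo all monomials of degree $2$, with $p-o=1$, $\ q_k-o=y_k$, and $f_k$ multiplication by $y_k$.

\begin{lemma}\label{lem:betaWm}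
For $W_m$ with $m\geq1$ we have $\rho_r=\binom mr$ for $1\leq r\leq m$, and
\begin{equation}\label{eq:betaWm}
\beta(t)=\frac{(1+t)-(1-mt)(1+t)^m}{t}.
\end{equation}
\end{lemma}

\begin{proof}
Write $p,q_j$ for the basis vectors $p-o$, $q_j-o$ of $V$, so that $f_k(p)=q_k$ and $f_k(q_j)=0$. Then $d$ vanishes on $q_j\otimes\Lambda$, and $d(p\otimes\theta_S)=\sum_{s\in S}\pm q_s\otimes\theta_{S\setminus\{s\}}$. The pair $(s,S\setminus\{s\})$ determines $S$, so for distinct nonempty $S$ these sums involve disjoint nonempty sets of basis vectors and are linearly independent. Hence $\rho_r=\binom mr$ for $r\geq1$, and $\rho(t)=((1+t)^m-1)/t$. With $\operatorname{rk}V=m+1$, formula \eqref{eq:beta} gives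
\[
t\beta(t)=(m+1)t(1+t)^m-(1+t)^{m+1}+(1+t)=(1+t)-(1-mt)(1+t)^m.\qedhere
\]
\end{proof}

For $m=1,2,3$ the formula $b_r=(m+1)\binom mr-\rho_r-\rho_{r+1}$ gives
\[
\beta=1+t,\qquad \beta=1+3t+2t^2=(1+t)(1+2t),\qquad \beta=1+6t+8t^2+3t^3=(1+t)(1+5t+3t^2).
\]
In each case $-1$ is a simple root. The normalized rank series are $\frac{1+t}{1-3t}$, as in Example~\ref{ex:W1}, then $\frac{1+2t}{1-5t}$, and then $\frac{1+5t+3t^2}{(1+t)(1-7t)}$, where the pole at $-1$ survives.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By \eqref{eq:devN} and \eqref{eq:betaWm}, the deviation for $n\geq1$ is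
\[
[t^{n+2}]\Bigl((1+t)^{-(m-2)}-(1-mt)(1+t)\Bigr).
\]
The subtracted polynomial has degree $2<n+2$. For $m\geq3$, formula \eqref{eq:binom} with $j=m-2$ gives $(-1)^n\binom{n+m-1}{m-3}$, which is nonzero because $0\leq m-3\leq n+m-1$.

Let $m=3$ and $r_n=\operatorname{rk}H^N_n(W_3)$. The series $1/((1+t)^2(1-7t))$ has $\kappa_0=1$ and $\kappa_1=7-2=5$, so $r_1=b_0\kappa_1+b_1\kappa_0=5+6=11=(87+1)/8$. The recursion is $r_{n+1}=7r_n+(-1)^n$, and
\[
7\cdot\frac{87\cdot7^{n-1}-(-1)^n}8+(-1)^n=\frac{87\cdot7^n-(-1)^{n+1}}8 ,
\]
so the closed formula follows by induction. It gives $r_2=76$ and $r_3=533$.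
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
We enlarge $W_3$ without changing $\beta$. Let $s=w-8$, and adjoin to $M=\{o,p,q_1,q_2,q_3\}$ points $e_1,\dots,e_s$ fixed by $f_1,f_2,f_3$. The maps still commute, and the new spindle has $w$ elements. The group $V$ is replaced by $V\oplus E$, where $E$ has the basis $e_j-o$ and every $f_k$ preserves both summands and is the identity on $E$. The Koszul complex splits accordingly, and the summand $E\otimes\Lambda$ is acyclic by Lemma~\ref{lem:acyclic}. So $\beta$ is that of $W_3$. The right side of \eqref{eq:devN} depends only on $\beta$ and $m$, and for $W_3$ it equals $(-1)^n$ by Theorem~\ref{thm:counter}.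
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
By \eqref{eq:dev} and \eqref{eq:betaWm}, the deviation for $n\geq1$ is
\[
[t^{n+2}]\Bigl((1+t)^{-(m-1)}-(1-mt)\Bigr).
\]
The subtracted polynomial has degree $1$, and for $m\geq2$ formula \eqref{eq:binom} with $j=m-1$ gives $(-1)^n\binom{n+m}{m-2}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CPP}
Alissa S. Crans, J\'ozef H. Przytycki, Krzysztof K. Putyra,
\emph{Torsion in one-term distributive homology},
arXiv:1306.1506 (2013).

\end{thebibliography}
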